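\title{The Kreiman--Lakshmibai--Magyar--Weyman ideal of the affine Grassmannian of $SL_n$ is prime}

\begin{abstract}
The affine Grassmannian of $SL_n$ sits in the Sato Grassmannian as the locus of $z^n$-stable subspaces. The Pl\"ucker relations and the linear shuffle forms of Kreiman, Lakshmibai, Magyar and Weyman generate an ideal $J$, and Muthiah, Weekes and Yacobi proved that $J$ cuts out the points of this locus. We prove that for every $n\ge 2$ and every field the ideal $J$ is prime and equals the ideal of the affine Grassmannian, by identifying $J$ with the kernel of an explicit map to a polynomial ring. The same description holds over any commutative ring, the quotient is a free module, and its Hilbert series is expressed through cylindric tuples of partitions.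
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $n\ge2$ is an integer, $\Bbbk$ is a field and $\bar\Bbbk$ is an algebraic closure. Put $F=\Bbbk((z))$, $F_0=\Bbbk[[z]]$, $\bar F_0=\bar\Bbbk[[z]]$ and $v_w=z^w$ for $w\in\mathbb Z$. For $S\subseteq\mathbb Z$ we write $S_{<m}=S\cap\mathbb Z_{<m}$.

\subsection{The Sato Grassmannian and its Pl\"ucker ideal}
The Sato Grassmannian of charge zero is the ind-scheme $\mathbf{SGr}=\varinjlim_N\mathrm{Gr}(N,z^{-N}F_0/z^NF_0)$. Its $\bar\Bbbk$-points are the subspaces $L\subset\bar\Bbbk((z))$ such that, for some $N$, $z^N\bar F_0\subseteq L\subseteq z^{-N}\bar F_0$ and $\dim L/z^N\bar F_0=N$.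

A \emph{Maya diagram} is a subset $S=\{s_1<s_2<\cdots\}\subset\mathbb Z$ that is bounded below and whose complement is bounded above. Its \emph{charge} is $\operatorname{ch}(S)=\#S_{<0}-\#(\mathbb Z_{\ge0}\setminus S)$. If $\mathbb Z_{\ge N}\subseteq S\subseteq\mathbb Z_{\ge-N}$, then $S$ has $N+\operatorname{ch}(S)$ elements in $[-N,N)$, and $s_k=k-1-\operatorname{ch}(S)$ for large $k$. Let $\mathcal M$ be the set of diagrams of charge $0$. The rule $\lambda_k=k-1-s_k$ is a bijection from $\mathcal M$ to the set of partitions. We put $E(S)=|\lambda|=\sum_k(k-1-s_k)$, we write $o=\mathbb Z_{\ge0}$ for the diagram of the empty partition, and we use $\lambda$ and $S$ interchangeably as indices.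

The \emph{Fock space} $\mathcal F$ has as basis the semi-infinite wedges $|S\rangle=v_{s_1}\wedge v_{s_2}\wedge\cdots$, $S\in\mathcal M$. Given a point $L$, write a basis of $L/z^N\bar F_0$ as the columns of a $2N\times N$ matrix with rows indexed by $[-N,N)$. For $\mathbb Z_{\ge N}\subseteq S\subseteq\mathbb Z_{\ge-N}$ let $p_S(L)$ be the maximal minor with rows $S\cap[-N,N)$, and put $p_S(L)=0$ for all other $S$. The \emph{Pl\"ucker vector} $\sum_Sp_S(L)|S\rangle$ is well defined up to a scalar.

Let $R=\Bbbk[p_S:S\in\mathcal M]$. For $k\ge1$ and Maya diagrams $A$ of charge $k$ and $B$ of charge $-k$, the \emph{Pl\"ucker relation} $Q_{A,B}\in R_2$ is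
\begin{equation}\label{eq:plucker}
Q_{A,B}=\sum_{\substack{W\subseteq A\setminus B\\ |W|=k}}\ \prod_{w\in W}(-1)^{\#A_{<w}+\#B_{<w}}\cdot p_{A\setminus W}\,p_{B\cup W}.
\end{equation}
When $A$ and $B$ lie between $\mathbb Z_{\ge N}$ and $\mathbb Z_{\ge -N}$, this is a Pl\"ucker relation of $\mathrm{Gr}(N,2N)$ in which $k$ indices are exchanged; we keep all $k$ because the characteristic is arbitrary. For instance, $A=\mathbb Z_{\ge-1}$ and $B=\{-2\}\cup\mathbb Z_{\ge2}$ give $-Q_{A,B}=p_\varnothing p_{(2,2)}-p_{(1)}p_{(2,1)}+p_{(1,1)}p_{(2)}$, the equation of $\mathrm{Gr}(2,4)$. Let $I_{Pl}\subset R$ be the ideal generated by all Pl\"ucker relations. It is a classical fact that over any field the kernel of the map sending the Pl\"ucker coordinates of $\mathrm{Gr}(N,2N)$ to the maximal minors of a generic $2N\times N$ matrix is generated by the quadratic Pl\"ucker relations \cite{HP}. Thus $R/I_{Pl}$ is the homogeneous coordinate ring of $\mathbf{SGr}$. Remark~\ref{rem:list} explains that our proofs do not depend on this fact.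

\subsection{The affine Grassmannian and the shuffle forms}
Identify $\Bbbk((t))^n$ with $F$ by $t=z^n$ and $\mathbf e_at^m\mapsto v_{nm+a-1}$, and let $T$ be multiplication by $z^n$, so that $Tv_w=v_{w+n}$. Lattices correspond to $T$-stable subspaces. The affine Grassmannian $\mathbf{Gr}_{SL_n}\subset\mathbf{SGr}$ is the reduced closed sub-ind-scheme whose $\bar\Bbbk$-points are the points $L$ of $\mathbf{SGr}$ with $TL\subseteq L$. Let $I(\mathbf{Gr}_{SL_n})\subset R$ be the ideal of polynomials vanishing on the Pl\"ucker vectors of all these points. It is radical.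

For $k\ge1$ the \emph{shuffle operator} $\mathrm{Sh}_k\colon\mathcal F\to\mathcal F$ of Kreiman, Lakshmibai, Magyar and Weyman sends $|S\rangle$ to the sum, over all $k$-sets of positions $j_1<\dots<j_k$, of the wedge obtained from $v_{s_1}\wedge v_{s_2}\wedge\cdots$ by replacing each $v_{s_{j_i}}$ with $v_{s_{j_i}+n}$. A term is $0$ if an index repeats, and is otherwise reordered with the sign of the permutation. Let $\langle S'|\mathrm{Sh}_k|S\rangle\in\mathbb Z$ be the coefficient of $|S'\rangle$ in $\mathrm{Sh}_k|S\rangle$. The \emph{shuffle forms} are the linear forms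
\[
\sigma_{k,S'}=\sum_{S}\langle S'|\mathrm{Sh}_k|S\rangle\,p_S\in R_1\qquad(k\ge1,\ S'\in\mathcal M);
\]
all these sums are finite (Section~\ref{ssec:shuffles}). The simplest one is an alternating sum over hooks. To reach $|o\rangle$ by one move, one moves $q-n$ to $q$ with $0\le q<n$, past the $q$ elements $0,\dots,q-1$, so
\begin{equation}\label{eq:hook}
\sigma_{1,o}=\sum_{q=0}^{n-1}(-1)^q\,p_{(n-q,1^q)}.
\end{equation}
The \emph{KLMW ideal} is
\[
J=I_{Pl}+(\sigma_{k,S'}:k\ge1,\ S'\in\mathcal M)\subseteq R .
\]
Two facts are known. First, the shuffle forms vanish on $\mathbf{Gr}_{SL_n}$, so $J\subseteq I(\mathbf{Gr}_{SL_n})$; we recall the short reason in Lemma~\ref{lem:vanish}. Second, the points of $\mathbf{SGr}$ at which all shuffle forms vanish are exactly the points of $\mathbf{Gr}_{SL_n}$. This was conjectured by Kreiman, Lakshmibai, Magyar and Weyman and proved by Muthiah, Weekes and Yacobi \cite{MWY}. It identifies the reduced scheme cut out by $J$ and does not say whether $J$ is radical. The problem we solve comes from \cite{MWY}.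

\medskip
\noindent\textbf{Question.} \emph{Is $J$ radical for every $n\ge2$ and every field $\Bbbk$?}
\medskip

A positive answer of the form $J=I(\mathbf{Gr}_{SL_n})$ makes $R/J$ an explicit presentation of the homogeneous coordinate ring of $\mathbf{Gr}_{SL_n}$.

\subsection{Results}\label{ssec:results}
To prove that an ideal is prime one may exhibit it as the kernel of a map to a domain, and the natural map here evaluates the Pl\"ucker coordinates on a generic lattice. Let
\[
g=1+\sum_{m\ge1}X^{(m)}t^{-m},\qquad X^{(m)}=(x^{(m)}_{ab})_{1\le a,b\le n},\qquad \mathcal O=\Bbbk[x^{(m)}_{ab}:m\ge1],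
\]
with indeterminates $x^{(m)}_{ab}$. Let $G_{w,i}\in\mathcal O$ be the coefficient of $v_w$ in $gv_i$, and for $S\in\mathcal M$ put
\[
\tau_S=\det(G_{s_k,i})_{1\le k\le r,\ 0\le i<r}\qquad(r\gg0),
\]
which does not depend on $r$ (Section~\ref{sec:fock}). These minors play the role of the Pl\"ucker coordinates of the lattice spanned by $gv_0,gv_1,\dots$. Write $\det g=1+\sum_{m\ge1}c_mt^{-m}$ and $\mathcal O_{SL}=\mathcal O/(c_1,c_2,\dots)$. Since $c_m$ is $\operatorname{tr}X^{(m)}$ plus a polynomial in the entries of the $X^{(l)}$ with $l<m$, the variable $x^{(m)}_{11}$ may be replaced by $c_m$. So the $c_m$ are algebraically independent, and $\mathcal O_{SL}$ is the polynomial ring in the $x^{(m)}_{ab}$ with $(a,b)\ne(1,1)$. All of this is defined over $\mathbb Z$; for a commutative ring $K$ we write $\mathcal O_K$ and $\mathcal O_{SL,K}$ for the rings with coefficients in $K$.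

\begin{theorem}\label{thm:A}
For every $n\ge2$ and every field $\Bbbk$, the ideal $J$ is the kernel of the map $R\to\mathcal O_{SL}[y]$, $p_S\mapsto\tau_S\,y$. Hence $J$ is prime, in particular radical, and $J=I(\mathbf{Gr}_{SL_n})$.
\end{theorem}

A $d$-tuple of partitions $(\lambda^1,\dots,\lambda^d)$ is \emph{cylindric} if $\lambda^1\subseteq\dots\subseteq\lambda^d$ and $\lambda^d_{k+n}\le\lambda^1_k$ for all $k\ge1$.

\begin{theorem}\label{thm:B}
Let $K$ be a commutative ring, and let $J_K\subset R_K=K[p_S:S\in\mathcal M]$ be generated by the Pl\"ucker relations and the shuffle forms.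
\begin{enumerate}
\item[(1)] $J_K=\ker(R_K\to\mathcal O_{SL,K}[y])$, and $R_K/J_K$ is a free $K$-module. The ideal $J_K$ is prime if and only if $K$ is a domain, and radical if and only if $K$ is reduced.
\item[(2)] Let $K\neq0$ and give $p_S$ the bidegree $(1,E(S))$. For $d\ge1$,
\[
\sum_E\operatorname{rk}(R_K/J_K)_{d,E}\,q^E=\prod_{m\ge1}(1-q^{nm})\cdot\sum_{(\lambda^1,\dots,\lambda^d)}q^{|\lambda^1|+\dots+|\lambda^d|},
\]
where the sum is over cylindric $d$-tuples of partitions.
\item[(3)] Over a field $\Bbbk$, the kernel $P$ of $\Phi\colon R\to\mathcal O[y]$, $p_S\mapsto\tau_Sy$, is prime and generated by quadrics, and $J=P+(\sigma_{k,S'})$.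
\end{enumerate}
\end{theorem}

For $d=1$ every partition is cylindric, and the series in (2) is $\prod_{n\nmid m}(1-q^m)^{-1}$.

Why should the shuffle forms correspond to the condition $\det g=1$? The rows and columns $0,\dots,n-1$ of $(G_{w,i})$ form an identity matrix, so $\tau_{(n-q,1^q)}=(-1)^qG_{q-n,q}=(-1)^qx^{(1)}_{q+1,q+1}$, and \eqref{eq:hook} evaluates to $\operatorname{tr}X^{(1)}=c_1$. This also shows that radicality is a real issue. Over $K=\Bbbk[\epsilon]/(\epsilon^2)$ the matrix $g_0=1+\epsilon t^{-1}\mathbf E_{11}$ (with $\mathbf E_{ab}$ the matrix units) has the inverse $1-\epsilon t^{-1}\mathbf E_{11}$, the module $g_0K[[t]]^n$ is $T$-stable, and $\sigma_{1,o}$ takes on it the value $\epsilon\ne0$. So $T$-stability alone leaves nilpotent directions; indeed the index-zero part of $\mathbf{Gr}_{GL_n}$ has the same points as $\mathbf{Gr}_{SL_n}$ but is not reduced. The shuffle forms remove the direction just exhibited, and the question is whether any other survives.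

\subsection{Plan of the proof}
We first forget the determinant and work with $\Phi$ and $P=\ker\Phi$. Section~\ref{sec:tau} shows that $\tau=\sum\tau_S|S\rangle$ is an eigenvector of the shuffles, with eigenvalues generating the ideal $(c_1,c_2,\dots)$, and deduces what is needed to pass from $\mathcal O$ to $\mathcal O_{SL}$. The theorem then reduces to the inclusion $P\subseteq J$, and for this one needs generators of $P$. Section~\ref{sec:rows} introduces the candidates, the Pl\"ucker relations and a $T$-twisted version of them, as matrix coefficients of operators on $\mathcal F^{\otimes d}$, and shows that they lie both in $P$ and in $J$. It remains to see that they exhaust $P$. Modulo the candidates, the monomials indexed by cylindric tuples span (Section~\ref{sec:comb}), and their images in $\mathcal O$ are linearly independent (Section~\ref{sec:basis}). The theorems follow in Section~\ref{sec:proofs}. The set-theoretic theorem of \cite{MWY} is not used.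

\section{The case $n=2$ in low degree}\label{sec:example}

Let $n=2$, $X^{(1)}=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ and $c'=x^{(2)}_{21}$. Then
\[
gv_0=v_0+cv_{-1}+av_{-2}+c'v_{-3}+\cdots,\quad gv_1=v_1+dv_{-1}+bv_{-2}+\cdots,\quad gv_2=Tgv_0 .
\]
The diagrams of $(1),(2),(3)$ are $\{-1\},\{-2\},\{-3\}$ followed by $\mathbb Z_{\ge1}$; those of $(1,1)$ and $(2,1)$ are $\{-1,0\}$ and $\{-2,0\}$ followed by $\mathbb Z_{\ge2}$; that of $(1,1,1)$ is $\{-1,0,1\}\cup\mathbb Z_{\ge3}$. Hence $\tau_\varnothing=1$, $\tau_{(1)}=c$, $\tau_{(2)}=a$, $\tau_{(3)}=c'$, $\tau_{(1,1)}=-d$, $\tau_{(2,1)}=-b$ and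
\[
\tau_{(1,1,1)}=\det\begin{pmatrix}c&d&c'\\1&0&a\\0&1&c\end{pmatrix}=c'-c(a+d).
\]
The first shuffle forms are $\sigma_{1,\varnothing}=p_{(2)}-p_{(1,1)}$ and $\sigma_{1,(1)}=p_{(3)}-p_{(1,1,1)}$ (move $-3$ to $-1$, or move $0$ to $2$ past $1$). They evaluate to $c_1\tau_\varnothing$ and $c_1\tau_{(1)}$, where $c_1=a+d$. This is the eigenvector property $\mathrm{Sh}_1\tau=c_1\tau$ in two coordinates.

\emph{A relation in $P$ that is not a Pl\"ucker relation.} In bidegree $(d,E)=(2,3)$ there are five monomials, $p_\varnothing p_{(3)}$, $p_\varnothing p_{(2,1)}$, $p_\varnothing p_{(1,1,1)}$, $p_{(1)}p_{(2)}$, $p_{(1)}p_{(1,1)}$. All but the third correspond to cylindric pairs, and their images $c',-b,ac,-cd$ are independent. So $P_{2,3}$ is spanned by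
\begin{equation}\label{eq:exrel}
p_\varnothing p_{(1,1,1)}-p_\varnothing p_{(3)}+p_{(1)}p_{(2)}-p_{(1)}p_{(1,1)},
\end{equation}
which expresses the non-cylindric monomial through the cylindric ones. It does not vanish on $\mathbf{SGr}$: at $L=\bar\Bbbk(v_0+v_{-3})\oplus z\bar F_0$, which is not $T$-stable, its value is $-1$. But it equals $p_{(1)}\sigma_{1,\varnothing}-p_\varnothing\sigma_{1,(1)}$, so it lies in $J$. Modulo $c_1$ the five images span the space with basis $c',b,ac$, so the kernel of $R_{2,3}\to\mathcal O_{SL}$ is $2$-dimensional and is spanned by $p_{(1)}\sigma_{1,\varnothing}$ and $p_\varnothing\sigma_{1,(1)}$, as Theorem~\ref{thm:A} predicts. There are $1,1,3,4$ cylindric pairs of size $0,1,2,3$, and the coefficient of $q^3$ in $(1-q^2)(1+q+3q^2+4q^3+\cdots)$ is $3$, as Theorem~\ref{thm:B}(2) predicts.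

\emph{The independence argument.} In general one cannot inspect the $\tau_S$, so we redo a trivial case by the method that generalizes. In bidegree $(2,2)$ suppose $\alpha_1\tau_{(2)}+\alpha_2\tau_{(1,1)}+\alpha_3\tau_{(1)}^2=0$. Two substitutions preserve the shape of $g$ and its determinant. The substitution $g\mapsto(1+\beta t^{-1}\mathbf E_{21})g$ sends $c$ to $c+\beta$ and fixes $a,d$; it turns the relation into one whose $\beta^2$-coefficient is $\alpha_3$, so $\alpha_3=0$. (The $\beta^1$-coefficient $2\alpha_3\tau_{(1)}$ gives nothing in characteristic $2$. This is why divided powers appear throughout.) Conjugation by $1+\beta\mathbf E_{12}$ sends $a,d$ to $a+\beta c$, $d-\beta c$; the $\beta^1$-coefficient is $(\alpha_1+\alpha_2)\tau_{(1)}$, and $\tau_{(1)}\ne0$ is the independence statement in lower degree. So only the line spanned by $p_\varnothing(p_{(2)}-p_{(1,1)})$ can carry a relation, and it does not, because its image is $c_1\neq0$. In general the combinations killed by all such operators form a space of dimension at most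 the number of partitions of $E/n$, and the polynomials in $c_1,c_2,\dots$ of degree $E$ use up all of that room.

\section{Fock space and decomposable vectors}\label{sec:fock}

\subsection{Fermions}
Let $\mathcal F_{\mathrm{tot}}=\bigoplus_c\mathcal F_c$ have as basis the $|S\rangle$ for Maya diagrams $S$ of all charges, so $\mathcal F_0=\mathcal F$. Extend $E$ to all charges by $E(S)=\sum_{w\ge0,\,w\notin S}w-\sum_{w<0,\,w\in S}w$; in charge $0$ both definitions equal $\sum_{0\le i<r}i-\sum_{s\in S_{<r}}s$ for large $r$. The number of holes $H_S(m)=\#\{w\ge m:w\notin S\}$ satisfies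
\begin{equation}\label{eq:holes}
H_S(m)=\#S_{<m}-m-\operatorname{ch}(S),
\end{equation}
because both sides vanish for $m\gg0$, and under $m\mapsto m+1$ both are unchanged if $m\in S$ and drop by $1$ if $m\notin S$.

Let $\psi_w=v_w\wedge(\cdot)$ and let $\psi^*_w$ be contraction with the coordinate functional $v_w^*$. The $\psi_w$ anticommute with each other, so do the $\psi^*_w$, and $\psi_w\psi^*_{w'}+\psi^*_{w'}\psi_w=\delta_{w,w'}$. The operator $\psi_w$ raises the charge by $1$ and lowers $E$ by $w$; the operator $\psi_w^*$ does the opposite.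

The vector $\tau$ has infinitely many nonzero coordinates, so we complete. For a commutative ring $K$ let $\widehat{\mathcal F}_{c,K}=\prod_{\operatorname{ch}(S)=c}K|S\rangle$, and write $\omega_S=\langle S|\omega\rangle$ for the coordinates of $\omega$. Every operator below is \emph{row-finite}: each target basis vector has finitely many sources. Such operators act on the completions, they can be composed, and identities between them can be checked on basis vectors. Elements of $R_1$ are functionals on $\widehat{\mathcal F}_{0,K}$, and a row-finite operator acts on them by precomposition. For $\ell=\sum_{w\le M}\ell_wv_w$, possibly with infinitely many terms, put $\ell\wedge\omega=\psi(\ell)\omega=\sum_w\ell_w\psi_w\omega$. This is row-finite because Maya diagrams are bounded below. In coordinates,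
\begin{equation}\label{eq:psi}
\langle A|\psi(\ell)\omega\rangle=\sum_{w\in A}(-1)^{\#A_{<w}}\ell_w\,\omega_{A\setminus w},\qquad
\langle B|\psi_w^*\omega\rangle=\begin{cases}(-1)^{\#B_{<w}}\omega_{B\cup w},&w\notin B,\\0,&w\in B.\end{cases}
\end{equation}

\subsection{Frames}
We need the basic properties of a decomposable vector $\ell_0\wedge\ell_1\wedge\cdots$ in two situations: for the columns $gv_i$, and for the columns of a $2N\times N$ matrix. The following notion covers both.

\begin{definition}
A \emph{frame of height} $N\ge0$ over $K$ is a sequence $\ell_i=\sum_wG_{w,i}v_w$ $(i\ge0)$ such that $G_{w,i}=0$ for $i<N\le w$, while for $i\ge N$ we have $G_{i,i}=1$ and $G_{w,i}=0$ for $w>i$. Its \emph{Pl\"ucker vector} is $\pi=\sum_{S\in\mathcal M}\pi_S|S\rangle$, where $\pi_S=\det(G_{s_k,i})_{1\le k\le r,\,0\le i<r}$ for any $r\ge N$ with $s_k=k-1$ for all $k>r$.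
\end{definition}

Passing from $r$ to $r+1$ adds the row $w=r$, which is $(0,\dots,0,1)$, so $\pi_S$ is well defined.

\begin{lemma}\label{lem:frame}
Let $(\ell_i)$ be a frame of height $N$ over $K$ with Pl\"ucker vector $\pi$.
\begin{enumerate}
\item[(a)] For $B$ of charge $-1$, the vector $\ell_B=\sum_w\langle B|\psi^*_w\pi\rangle v_w$ is a finite $K$-linear combination of the $\ell_i$.
\item[(b)] $\ell_i\wedge\pi=0$ for all $i$.
\item[(c)] If $N=0$ and $\omega\in\widehat{\mathcal F}_{0,K}$ satisfies $\ell_i\wedge\omega=0$ for all $i$ and $\omega_o=0$, then $\omega=0$.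
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $r\ge\max(N,1)$ with $b_k=k$ for $k\ge r$, and consider the determinant of $G$ with rows $w,b_1,\dots,b_{r-1}$ and columns $0,\dots,r-1$. We claim that it equals $\langle B|\psi_w^*\pi\rangle$ for every $w$. If $w<r$ and $w\notin B$, sorting the rows gives $(-1)^{\#B_{<w}}\pi_{B\cup w}$. If $w<r$ and $w\in B$, a row repeats. If $w\ge r$, the first row vanishes, and $w\in B$. Expanding along the first row gives $\langle B|\psi_w^*\pi\rangle=\sum_{i<r}G_{w,i}C_i$ with cofactors $C_i$ independent of $w$. So $\ell_B=\sum_{i<r}C_i\ell_i$.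

(b) Let $A$ have charge $1$ and take $r>\max(i,N)$ with $a_k=k-2$ for $k>r+1$. The determinant with rows $a_1,\dots,a_{r+1}$ and columns $i,0,1,\dots,r-1$ has a repeated column. Its expansion along the first column is $\sum_{k\le r+1}(-1)^{k-1}G_{a_k,i}\,\pi_{A\setminus a_k}$. By \eqref{eq:psi} this is $\langle A|\ell_i\wedge\pi\rangle$, because $a_k\ge r$ and hence $G_{a_k,i}=0$ for $k>r+1$.

(c) Suppose $\omega\ne0$ and choose $S$ with $\omega_S\ne0$ and $E(S)$ minimal. Then $S\ne o$, so some $i\ge0$ is not in $S$. The coordinate of $\ell_i\wedge\omega$ at $A=S\cup i$ is $\pm\omega_S+\sum_{w\in S,\,w<i}\pm G_{w,i}\,\omega_{A\setminus w}$, and $E(A\setminus w)=E(S)-(i-w)<E(S)$. So $\omega_S=0$, a contradiction.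
\end{proof}

\subsection{Unitriangular matrices}
Let $\mathcal U(K)$ be the group of matrices $U=(U_{w',w})_{w',w\in\mathbb Z}$ with $U_{w,w}=1$ and $U_{w',w}=0$ for $w'>w$; the sums in products are finite. For $S',S\in\mathcal M$ put $U_{S',S}=\det(U_{s'_k,s_l})_{1\le k,l\le r}$, where $s_k=s'_k=k-1$ for $k>r$. As before this does not depend on $r$. If $s'_k>s_k$ for some $k$, the block of rows $k,\dots,r$ and columns $1,\dots,k$ vanishes, and $(r-k+1)+k>r$ forces $U_{S',S}=0$. So for given $S'$ only the finitely many $S$ with $s'_k\le s_k\le k-1$ for all $k$ can have $U_{S',S}\ne0$, and $(U_{S',S})$ is row-finite. Recall the Cauchy--Binet formula: the determinant of a product of an $r\times m$ and an $m\times r$ matrix is the sum, over $r$-subsets $I$ of the middle index set, of the products of the two maximal minors indexed by $I$. It gives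
\begin{equation}\label{eq:CB}
(UV)_{S',S}=\sum_{S''}U_{S',S''}V_{S'',S}.
\end{equation}
Indeed, the rows $s'_k$ of $U$ are supported on $w\ge s'_1$, the columns $s_l<r$ of $V$ are supported on $w<r$, and $r$-subsets of $\mathbb Z_{<r}$ correspond to the $S''\in\mathcal M$ containing $\mathbb Z_{\ge r}$. The diagrams $S''$ not containing $\mathbb Z_{\ge r}$ contribute nothing, since $V_{S'',S}\neq0$ or $U_{S',S''}\ne0$ already forces, in the latter case, $s''_k\ge s'_k=k-1$ for $k>r$.

\section{The generic lattice and its symmetries}\label{sec:tau}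

\subsection{The vector $\tau$}
If $i\equiv b-1\pmod n$ with $1\le b\le n$, then $gv_i=v_i+\sum_{m\ge1}\sum_ax^{(m)}_{ab}v_{i-(nm+b-a)}$, and $nm+b-a\ge1$. So $(G_{w,i})\in\mathcal U(\mathcal O)$, the vectors $\ell_i=gv_i$ $(i\ge0)$ form a frame of height $0$ with Pl\"ucker vector $\tau=\sum\tau_S|S\rangle$, and $\tau_S=g_{S,o}$, $\tau_o=1$. Since $g$ commutes with $T$,
\begin{equation}\label{eq:Tell}
T\ell_i=\ell_{i+n}.
\end{equation}
Grade $\mathcal O$ by $\deg x^{(m)}_{ab}=nm+b-a$. Then $G_{w,i}$, $\tau_S$ and $c_m$ are homogeneous of degrees $i-w$, $E(S)$ and $nm$, and each graded piece $\mathcal O_E$ is finite-dimensional. Define $\mathcal A_d\subseteq\mathcal O$ by $\Phi(R_d)=\mathcal A_dy^d$. Thus $\mathcal A_d$ is the span of the products $\tau_{S_1}\cdots\tau_{S_d}$, $\mathcal A_0=\Bbbk$, $\mathcal A_d=\mathcal A_1\mathcal A_{d-1}$, and $R_d/P_d\cong\mathcal A_d$.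

\subsection{Shuffles}\label{ssec:shuffles}
Define $\mathrm{Sh}_k$ on $\mathcal F_{\mathrm{tot}}$ by the same rule, put $\mathrm{Sh}_0=1$ and $h(x)=\sum_{k\ge0}x^k\mathrm{Sh}_k$. The operator $\mathrm{Sh}_k$ preserves the charge and lowers $E$ by $nk$, and $h(x)$ is invertible as a power series in $x$. It is the action of $1+xT$ on semi-infinite wedges, in the following sense. If $S\supseteq\mathbb Z_{\ge M}$, a nonzero term of $\mathrm{Sh}_k|S\rangle$ moves no $s\ge M$: for the largest such $s$ the index $s+n$ would repeat. So the sum defining $\mathrm{Sh}_k|S\rangle$ is finite, and for $\alpha$ in the exterior algebra of the span of the $v_w$ with $w<M$,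
\begin{equation}\label{eq:h}
h(x)\big(\alpha\wedge|\mathbb Z_{\ge M}\rangle\big)=\big(\textstyle\bigwedge(1+xT)\,\alpha\big)\wedge|\mathbb Z_{\ge M}\rangle ,
\end{equation}
where $\bigwedge(1+xT)$ applies $1+xT$ to each factor.

The $\mathrm{Sh}_k$ are row-finite. If $\langle S'|\mathrm{Sh}_k|S\rangle\ne0$, then
\begin{equation}\label{eq:sources}
S=(S'\setminus Q)\sqcup(Q-n),\qquad Q\subset S',\quad |Q|=k,\qquad q-n\in Q\ \text{ or }\ q-n\notin S'\ \text{ for } q\in Q,
\end{equation}
where $Q$ is the set of new positions. Only finitely many $q_0\in S'$ have $q_0-n\notin S'$, and each $q\in Q$ is $q_0+jn$ with such a $q_0$ and $0\le j<k$. In particular $\sigma_{k,S'}=p_{S'}\circ\mathrm{Sh}_k$ is a finite sum, homogeneous of bidegree $(1,E(S')+nk)$.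

Take $M>w$ in \eqref{eq:h}. Since $\bigwedge(1+xT)$ is multiplicative, $h(x)\psi_w=\psi((1+xT)v_w)h(x)$. Since $\psi_w^*$ is an antiderivation killing $|\mathbb Z_{\ge M}\rangle$ and $v_w^*\circ(1+xT)=v^*_w+xv^*_{w-n}$, it passes through $\bigwedge(1+xT)$ as contraction with that functional. Hence
\begin{equation}\label{eq:comm}
h(x)\psi(\ell)=\psi((1+xT)\ell)\,h(x),\qquad \psi_w^*h(x)=h(x)(\psi^*_w+x\psi^*_{w-n}).
\end{equation}

\begin{lemma}\label{lem:vanish}
The shuffle forms vanish at every point $L$ of $\mathbf{Gr}_{SL_n}$.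
\end{lemma}

\begin{proof}
Lift a basis of $L/z^N\bar F_0$ to vectors $\ell_0,\dots,\ell_{N-1}\in L$ in the span of $v_{-N},\dots,v_{N-1}$. The Pl\"ucker vector is $\pi=\ell_0\wedge\dots\wedge\ell_{N-1}\wedge|\mathbb Z_{\ge N}\rangle$. As $TL\subseteq L$, \eqref{eq:h} gives $h(x)\pi=\det(1+xT|_{L/z^N\bar F_0})\,\pi$. The operator $T$ is nilpotent on $L/z^N\bar F_0$, so $h(x)\pi=\pi$ and $\mathrm{Sh}_k\pi=0$ for $k\ge1$.
\end{proof}

For the generic lattice there is no nilpotent quotient, but $\tau$ is still an eigenvector, and the eigenvalue sees exactly $\det g$.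

\begin{lemma}\label{lem:eigen}
$h(x)\tau=\chi(x)\tau$, where $\chi(x)=\sum_k\chi_kx^k=\big(\det g|_{t^{-1}=-x}\big)^{-1}$. This holds over $\mathbb Z$.
\end{lemma}

\begin{proof}
Put $\omega=h(x)\tau$, with coordinates in $\mathcal O[[x]]$. By \eqref{eq:comm}, \eqref{eq:Tell} and Lemma~\ref{lem:frame}(b), $(\ell_i+x\ell_{i+n})\wedge\omega=h(x)(\ell_i\wedge\tau)=0$. So $\ell_i\wedge\omega=(-x)^j\ell_{i+jn}\wedge\omega$ is divisible by $x^j$ for all $j$, and $\ell_i\wedge\omega=0$. Lemma~\ref{lem:frame}(c) over $\mathcal O[[x]]$, applied to $\omega-\omega_o\tau$, gives $\omega=\chi\tau$ with $\chi=\omega_o=\sum_S\langle o|h(x)|S\rangle\tau_S$.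

To compute $\chi$ modulo $x^{r+1}$ we recognize this sum as a Cauchy--Binet expansion. Let $\Delta_r$ be the determinant of the rows and columns $[0,rn)$ of the matrix of $(1+xT)g$. The rows $[0,rn)$ of $1+xT$ are supported on $[-n,rn)$, so
\[
\Delta_r=\sum_S\det\big((1+xT)_{[0,rn),\,S_{<rn}}\big)\det\big(G_{S_{<rn},\,[0,rn)}\big),
\]
summed over $S\in\mathcal M$ with $\mathbb Z_{\ge rn}\subseteq S\subseteq\mathbb Z_{\ge-n}$. The second factor is $\tau_S$, and by \eqref{eq:h} with $M=rn$ the first is $\langle o|h(x)|S\rangle$. If $\langle o|\mathrm{Sh}_k|S\rangle\neq0$ with $k\le r$, then in \eqref{eq:sources} each $q\in Q$ has $q<n$ or $q-n\in Q$, so $Q\subseteq[0,kn)$ and $S$ is in the range of summation. Hence $\chi\equiv\Delta_r\pmod{x^{r+1}}$.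

Cut the matrix into $n\times n$ blocks indexed by $0\le p,q<r$. With $X^{(0)}=1$ and $X^{(m)}=0$ for $m<0$, the $(p,q)$ block is $X^{(q-p)}+xX^{(q-p+1)}$. Let $\Theta(g)=(X^{(q-p)})_{p,q}$, let $Z$ be the block shift $Z_{p,q}=\delta_{p,q+1}$, let $\mathbf c$ be the block column $(X^{(r-p)})_p$ and $\mathbf r$ the block row $(0,\dots,0,1)$. The $(p,q)$ block of $\Theta(g)Z$ is $X^{(q-p+1)}$ for $q<r-1$ and $0$ for $q=r-1$, so our matrix is $\Theta(g)(1+xZ)+x\mathbf c\mathbf r$. Since $\det\Theta(g)=\det(1+xZ)=1$ and $\det(1+UV)=\det(1+VU)$ for rectangular $U,V$,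
\[
\Delta_r=\det\nolimits_n\big(1+x\,\mathbf r(1+xZ)^{-1}\Theta(g)^{-1}\mathbf c\big).
\]
Write $g^{-1}=\sum_mY^{(m)}t^{-m}$. Then $\Theta(g)^{-1}=\Theta(g^{-1})$, and the $p$-th block of $\Theta(g^{-1})\mathbf c$ is $\sum_{m=0}^{r-p-1}Y^{(m)}X^{(r-p-m)}=-Y^{(r-p)}$, because the coefficient of $t^{-(r-p)}$ in $g^{-1}g$ vanishes. The $p$-th block of $\mathbf r(1+xZ)^{-1}$ is $(-x)^{r-1-p}$. Therefore $\Delta_r=\det\big(\sum_{m=0}^r(-x)^mY^{(m)}\big)\equiv\det g^{-1}|_{t^{-1}=-x}\pmod{x^{r+1}}$.
\end{proof}

Let $\mathcal C=\Bbbk[c_1,c_2,\dots]\subset\mathcal O$ and $\mathfrak c=(c_m)_{m\ge1}\subset\mathcal C$. Since $\chi(x)\,(1+\sum_mc_m(-x)^m)=1$, the $\chi_k$ and the $c_m$ are polynomials without constant term in each other, so $\mathcal C=\Bbbk[\chi_1,\chi_2,\dots]$ and $\mathfrak c=(\chi_k)_{k\ge1}$. The ring $\mathcal C$ is polynomial on generators of degrees $n,2n,\dots$, so $\dim\mathcal C_E=p(E/n)$, the number of partitions of $E/n$, which is $0$ if $n\nmid E$. Lemma~\ref{lem:eigen} gives $\chi_k\tau_{S'}=\sigma_{k,S'}(\tau)\in\mathcal A_1$.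 Hence, for $d\ge1$,
\begin{equation}\label{eq:CA}
\Phi(\sigma_{k,S'})=\chi_k\tau_{S'}y,\qquad \mathcal C\mathcal A_d\subseteq\mathcal A_d,\qquad \mathcal C=\mathcal C\,\tau_o^d\subseteq\mathcal A_d .
\end{equation}

\subsection{Column operators}\label{ssec:columns}
We now generalize the two substitutions of Section~\ref{sec:example}. For $0\le j\le n-1$ let $\theta_jv_{w+1}=v_w$ if $w\equiv j\pmod n$, and let $\theta_j$ kill the other basis vectors. So $\theta_j=\mathbf E_{j+1,j+2}$ for $j<n-1$ and $\theta_{n-1}=t^{-1}\mathbf E_{n1}$. Let $x_j(\beta)=\sum_k\beta^kf_j^{(k)}$ be the operator on Fock space with matrix $(1+\beta\theta_j)_{S',S}$, that is, the operator applying $1+\beta\theta_j$ to each factor of $|S\rangle$. Because $n\ge2$, the pairs $\{w,w+1\}$ with $w\equiv j$ are disjoint. Hence $f_j^{(k)}|S\rangle$ is the sum, over $k$-sets of $w\equiv j$ with $w+1\in S$ and $w\notin S$, of the diagram with these $w+1$ moved to $w$; no reordering occurs, so all coefficients are $+1$.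

Define $g'=(1+\beta\theta_j)g$ for $j=n-1$ and $g'=(1+\beta\theta_j)g(1-\beta\theta_j)$ for $j<n-1$. As $\theta_j^2=0$, in both cases $g'$ has the form $1+\sum_{m\ge1}(\cdot)t^{-m}$ and $\det g'=\det g$; for $j=n-1$ this uses $n\ge2$ again. We claim that $x_j(\beta)\tau(g)=\tau(g')$. By \eqref{eq:CB} the left side has coordinates $((1+\beta\theta_j)g)_{S,o}$, which settles $j=n-1$. For $j<n-1$ the only $w$ with $w+1\in o$, $w\notin o$ is $w=-1\not\equiv j$, so $(1-\beta\theta_j)_{S'',o}=\delta_{S'',o}$, and \eqref{eq:CB} shows that the right factor does not change the coordinates.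

For $f\in\mathcal O$ write $f(g')=\sum_k\beta^k\,\bar\partial_j^{(k)}f$. On $\mathcal F^{\otimes d}$ define $f_j^{(k)}$ by $\sum_k\beta^kf_j^{(k)}=x_j(\beta)^{\otimes d}$. Then
\begin{equation}\label{eq:col}
\varphi\big(f_j^{(k)}\tau^{\otimes d}\big)=\bar\partial_j^{(k)}\big(\varphi(\tau^{\otimes d})\big)\quad(\varphi\in R_1^{\otimes d}),\qquad \bar\partial_j^{(k)}\mathcal C=0\quad(k\ge1).
\end{equation}

\subsection{Removing the determinant}
By \eqref{eq:CA} the shuffle forms generate $\mathfrak c\mathcal A_d$ (the span of products) inside $\mathcal A_d$, whereas the kernel of $\mathcal A_d\to\mathcal O_{SL}$ is $\mathcal A_d\cap\mathfrak c\mathcal O$, which could be larger. To compare them we use a retraction that rescales the first row of $g$ so as to make the determinant $1$, and that preserves $\mathcal A_d$.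

Let $\gamma=1+\sum_{m\ge1}\gamma_mt^{-m}$, $\mathcal C_\gamma=\Bbbk[\gamma_1,\gamma_2,\dots]$ with $\deg\gamma_m=nm$, and $\gamma\cdot g=\operatorname{diag}(\gamma,1,\dots,1)g$. For $f\in\mathcal O$ put $\rho(f)=f(\gamma\cdot g)\in\mathcal C_\gamma\otimes\mathcal O$. Since $\operatorname{diag}(\gamma,1,\dots,1)\in\mathcal U(\mathcal C_\gamma)$, formula \eqref{eq:CB} writes $\tau_S(\gamma\cdot g)$ as a finite $\mathcal C_\gamma$-combination of the $\tau_{S'}(g)$, so $\rho(\mathcal A_d)\subseteq\mathcal C_\gamma\otimes\mathcal A_d$. Let $\varpi\colon\mathcal O\to\mathcal O$ be $\rho$ followed by the substitution $\gamma=(\det g)^{-1}$, that is, $\varpi(f)(g)=f((\det g)^{-1}\cdot g)$. It is a graded algebra endomorphism.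

\begin{lemma}\label{lem:det}
Let $d\ge1$.
\begin{enumerate}
\item[(a)] $\varpi(f)-f\in\mathfrak c\mathcal A_d$ for $f\in\mathcal A_d$.
\item[(b)] $\mathcal A_d\cap\mathfrak c\mathcal O=\mathfrak c\mathcal A_d=\mathcal A_d\cap\ker\varpi$.
\item[(c)] Multiplication $\mathcal C\otimes\varpi(\mathcal A_d)\to\mathcal A_d$ is an isomorphism, and $\varpi(\mathcal A_d)\cong\mathcal A_d/\mathfrak c\mathcal A_d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $\rho(f)=\sum_ib_i(\gamma)\otimes f_i$ with $f_i\in\mathcal A_d$. Then $\varpi(f)=\sum_ib_i((\det g)^{-1})f_i$ and $f=\sum_ib_i(1)f_i$. The differences $b_i((\det g)^{-1})-b_i(1)$ lie in $\mathfrak c$, since the coefficients of $(\det g)^{-1}-1$ do.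

(b) As $\det((\det g)^{-1}\cdot g)=1$, we have $\varpi(c_m)=0$ and $\varpi(\mathfrak c\mathcal O)=0$. With \eqref{eq:CA} this gives $\mathfrak c\mathcal A_d\subseteq\mathcal A_d\cap\mathfrak c\mathcal O\subseteq\mathcal A_d\cap\ker\varpi$. If $f\in\mathcal A_d\cap\ker\varpi$, then $f=f-\varpi(f)\in\mathfrak c\mathcal A_d$ by (a).

(c) By (a) and \eqref{eq:CA}, $\varpi(\mathcal A_d)\subseteq\mathcal A_d$ and $\mathcal A_d=\varpi(\mathcal A_d)+\mathfrak c\mathcal A_d$. Since $\mathfrak c$ lives in positive degrees, induction on the degree gives $\mathcal A_d=\mathcal C\,\varpi(\mathcal A_d)$. For injectivity let $\sum_ib_if_i=0$ with $b_i\in\mathcal C$ and linearly independent $f_i\in\varpi(\mathcal A_d)$. View $b_i$ as a polynomial $b_i(\det g)$ in the coefficients of $\det g$. Since $\det(\gamma\cdot g)=\gamma\det g$, we have $(\det(\gamma\cdot g))^{-1}\cdot(\gamma\cdot g)=(\det g)^{-1}\cdot g$, so $\rho(f_i)=1\otimes f_i$. Applying $\rho$ gives $\sum_ib_i(\gamma\det g)f_i=0$. The $\mathcal O$-algebra automorphism $\gamma\mapsto\gamma(\det g)^{-1}$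 of $\mathcal C_\gamma\otimes\mathcal O$ turns this into $\sum_ib_i(\gamma)\otimes f_i=0$, so all $b_i=0$. The last claim is (b).
\end{proof}

\section{Row operators}\label{sec:rows}

Fix $d\ge1$. It is easier to describe relations of degree $d$ before symmetrizing, as functionals on $\mathcal F^{\otimes d}$. The space $\mathcal F_{\mathrm{tot}}^{\otimes d}$ has as basis the $d$-tuples $b=(S_1,\dots,S_d)$ of Maya diagrams; put $E(b)=\sum_aE(S_a)$, and let $\mathcal B$ be the set of tuples with all charges $0$. The space $\mathcal T_d=R_1^{\otimes d}$ has the basis $p_b=p_{S_1}\otimes\dots\otimes p_{S_d}$, $b\in\mathcal B$, and $\mathcal T_{d,E}$ is dual to the finite-dimensional space $(\mathcal F^{\otimes d})_E$. Let $\widetilde P_d,\widetilde J_d\subseteq\mathcal T_d$ be the preimages of $P_d,J_d$ under multiplication $\mathcal T_d\to R_d$. Both are $E$-graded: $\Phi$ is graded, the $\sigma_{k,S'}$ are homogeneous, and $Q_{A,B}$ is homogeneous of degree $E(A)+E(B)$. For $\varphi\in\mathcal T_d$ write $[\varphi]=\varphi(\tau^{\otimes d})\in\mathcal A_d$.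 The map $\varphi\mapsto[\varphi]$ is onto with kernel $\widetilde P_d$.

Let $\psi_{a,w},\psi^*_{a,w}$ act as $\psi_w,\psi_w^*$ in the $a$-th factor and as $(-1)^{\operatorname{ch}}$ in the factors $1,\dots,a-1$. With these signs, operators in different factors anticommute. For $d\ge2$ and $a\ne a'$ put
\[
e_{aa'}=\sum_w\psi_{a,w}\psi^*_{a',w},\qquad e_i=e_{i,i+1}\quad(1\le i\le d-1),\qquad e_0=\sum_w\psi_{d,w+n}\psi^*_{1,w}.
\]
Thus $e_{aa'}$ moves one particle from $S_{a'}$ to the same place in $S_a$, and $e_0$ moves one from $S_1$ to $S_d$, shifting it by $n$. Let $e=\sum_w\eta_w$ be one of these sums. The summands commute (they are products of two anticommuting operators) and have square zero. On a given basis vector only finitely many are nonzero, and the same holds for the transposes. Define the divided powers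
\[
e^{(k)}=\sum_{|W|=k}\prod_{w\in W}\eta_w,\qquad e(\beta)=\sum_k\beta^ke^{(k)}=\prod_w(1+\beta\eta_w).
\]
Then $k!\,e^{(k)}=e^k$ and $e(\beta)^{-1}=e(-\beta)$. The $e_{aa'}^{(k)}$ preserve $E$, and $e_0^{(k)}$ lowers it by $nk$.

The matrix coefficients of these operators are the relations we want. For $A$ of charge $k\geq1$ and $B$ of charge $-k$ define the \emph{twisted Pl\"ucker relation}
\[
Q^T_{A,B}=\sum_{\substack{|W|=k,\ W+n\subseteq A\\ W\cap B=\emptyset}}\ \prod_{w\in W}(-1)^{\#A_{<w+n}+\#B_{<w}}\cdot p_{A\setminus(W+n)}\,p_{B\cup W}.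
\]
For $n=2$, $A=\mathbb Z_{\ge-1}$, $B=\mathbb Z_{\ge1}$ the values $w=0,-1,-2,-3$ contribute, and $-Q^T_{A,B}$ is the relation \eqref{eq:exrel}.

\begin{lemma}\label{lem:functionals}
Let $b'=(S'_1,\dots,S'_d)$ and $k\ge1$. The functional $\langle b'|e_{aa'}^{(k)}$ on $\mathcal F^{\otimes d}$ lies in $\mathcal T_d$. It is zero unless $S'_a$, $S'_{a'}$ and the other $S'_u$ have charges $k$, $-k$ and $0$, and then its image in $R_d$ is $\pm Q_{S'_a,S'_{a'}}\prod_{u\ne a,a'}p_{S'_u}$. The same holds for $e_0^{(k)}$ with $(a,a')=(d,1)$ and $Q^T$ in place of $Q$.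
\end{lemma}

\begin{proof}
For $W=\{w_1<\dots<w_k\}$ the product $\prod_{w\in W}\eta_w$ equals $\psi_{a,w_1}\cdots\psi_{a,w_k}\psi^*_{a',w_1}\cdots\psi^*_{a',w_k}$ up to a sign depending only on $k$. On $\mathcal F^{\otimes d}$ the signs $(-1)^{\operatorname{ch}}$ depend only on $k,a,a'$. By \eqref{eq:psi}, $\langle A|\psi_{w_1}\cdots\psi_{w_k}|A\setminus W\rangle=\prod_l(-1)^{\#A_{<w_l}-(l-1)}$ and $\langle B|\psi^*_{w_1}\cdots\psi^*_{w_k}|B\cup W\rangle=\prod_l(-1)^{\#B_{<w_l}+(l-1)}$. The product is the sign in \eqref{eq:plucker}. For $e_0$ replace $w_l$ by $w_l+n$ in the first formula.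
\end{proof}

\begin{lemma}\label{lem:kill}
Let $\pi$ be the Pl\"ucker vector of a frame $(\ell_i)$ over a ring $K$ without $\mathbb Z$-torsion, and let $d\ge2$, $k\ge1$. Then $e_{aa'}^{(k)}\pi^{\otimes d}=0$. If $T\ell_i=\ell_{i+n}$ for all $i$, then also $e_0^{(k)}\pi^{\otimes d}=0$.
\end{lemma}

\begin{proof}
Since $k!\,e^{(k)}=e^k$ and $K$ has no torsion, it suffices to treat $k=1$. Fix the component $|B\rangle$ in the factor where $\psi^*$ acts and basis vectors in the factors where nothing acts. What remains in the factor where $\psi$ acts is, up to a scalar, $\sum_w\langle B|\psi_w^*\pi\rangle\psi_w\pi=\ell_B\wedge\pi$ for $e_{aa'}$, and $(T\ell_B)\wedge\pi$ for $e_0$. Both vanish by Lemma~\ref{lem:frame}(a),(b).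
\end{proof}

So for $k=1$ the twisted relations are the condition $TL\subseteq L$ written in Pl\"ucker coordinates. Define
\[
Y_d=\{v\in\mathcal F^{\otimes d}:e_i^{(k)}v=0\ \text{ for all }k\ge1,\ 0\le i\le d-1\}\quad(d\ge2),\qquad Y_1=\mathcal F,
\]
an $E$-graded subspace, and let $Y_d^\perp\subseteq\mathcal T_d$ be its annihilator.

\begin{corollary}\label{cor:inP}
\begin{enumerate}
\item[(a)] If $A$ and $B$ lie between $\mathbb Z_{\ge N}$ and $\mathbb Z_{\ge-N}$, then $Q_{A,B}$ vanishes on the maximal minors of every $2N\times N$ matrix over every commutative ring. Hence $J\subseteq I(\mathbf{Gr}_{SL_n})$.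
\item[(b)] All $Q_{A,B}$ and $Q^T_{A,B}$ vanish on $\tau$, already over $\mathbb Z$. In particular $I_{Pl}\subseteq P$.
\item[(c)] $Y_d^\perp\subseteq\widetilde P_d$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Over $\mathbb Z[g_{w,i}]$ take the frame of height $N$ with $\ell_i=\sum_{-N\le w<N}g_{w,i}v_w$ for $i<N$ and $\ell_i=v_i$ for $i\ge N$. Lemmas~\ref{lem:functionals} and~\ref{lem:kill} with $d=2$ give the claim for the generic matrix, and one specializes. The inclusion follows with Lemma~\ref{lem:vanish}.
(b) Apply the same lemmas to the frame $gv_i$ over $\mathcal O_{\mathbb Z}$, using \eqref{eq:Tell}.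
(c) For $d=1$, $Y_1^\perp=0$. For $d\ge2$, Lemma~\ref{lem:kill} over $\mathcal O_{\mathbb Z}$ and base change give $e_i^{(k)}\tau^{\otimes d}=0$ over $\mathcal O$. The $e_i^{(k)}$ are homogeneous, so they kill the component of $\tau^{\otimes d}$ in $(\mathcal F^{\otimes d})_E\otimes\mathcal O$. As $\Bbbk$ is a field, this component lies in $Y_{d,E}\otimes\mathcal O$.
\end{proof}

The next lemma is the place where the shuffle forms do their work. The twisted operator $e_0$ appears when the untwisted operator $e_{d1}$ is conjugated by a shuffle in the first factor; to first order, $e_0$ is the commutator of $e_{d1}$ with $\mathrm{Sh}_1\otimes1\otimes\dots\otimes1$.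

\begin{lemma}\label{lem:inJ}
$Y_d^\perp\subseteq\widetilde J_d$.
\end{lemma}

\begin{proof}
Let $d\ge2$ and let $V_d\subseteq\mathcal F^{\otimes d}$ be the set of vectors killed by all of $\widetilde J_d$. By duality in each finite-dimensional degree, $V_d^\perp=\widetilde J_d$, so it suffices to show $V_d\subseteq Y_d$. Let $v\in V_d$.

By Lemma~\ref{lem:functionals} every functional $\langle b'|e_{aa'}^{(k)}$, $k\geq1$, lies in $\widetilde J_d$. So $e_{aa'}(\beta)v=v$ for all $a\ne a'$. Let $h_1(x)=h(x)\otimes1\otimes\dots\otimes1$. The functional $p_b\circ(\mathrm{Sh}_k\otimes1\otimes\dots\otimes1)=\sigma_{k,S_1}\otimes p_{S_2}\otimes\dots\otimes p_{S_d}$ lies in $\widetilde J_d$ for $k\ge1$. So $h_1(x)v=v$.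

Let $\eta_w=\psi_{d,w}\psi^*_{1,w}$ and $\eta'_w=\psi_{d,w}\psi^*_{1,w-n}$ be the summands of $e_{d1}$ and of $e_0$. The operator $\psi_{d,w}$ commutes with $h_1(x)$, since $d\ne1$ and $h(x)$ preserves the charge. By \eqref{eq:comm}, $h_1(x)^{-1}\eta_wh_1(x)=\eta_w+x\eta'_w$. All the $\eta_w,\eta'_w$ commute, and $\eta_w\eta'_w=0$ because $\psi_{d,w}^2=0$. Therefore
\[
h_1(x)^{-1}e_{d1}(\beta)h_1(x)=\prod_w(1+\beta\eta_w+x\beta\eta'_w)=\prod_w(1+\beta\eta_w)(1+x\beta\eta'_w)=e_{d1}(\beta)\,e_0(x\beta),
\]
where on each basis vector, and in each degree in $x$, only finitely many factors act nontrivially. The left side fixes $v$. Hence $e_0(x\beta)v=e_{d1}(-\beta)v=v$, that is, $e_0^{(k)}v=0$ for $k\ge1$, and $v\in Y_d$.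
\end{proof}

In view of Corollary~\ref{cor:inP}(c) and Lemma~\ref{lem:inJ}, the inclusion $P\subseteq J$ will follow from the equality $Y_d^\perp=\widetilde P_d$.

\section{Words and periodic arrays}\label{sec:comb}

The row operators $e_i^{(k)}$ and the transposes of the column operators $f_j^{(k)}$ have the same form: there is a finite list of places, each in one of two states, and the operator changes the state at $k$ places in all possible ways. We first find a basis adapted to such an operator that works in every characteristic.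

\subsection{Words}\label{ssec:words}
Let $\mathbf w$ be a finite word in the letters $1,2$. Read $2$ as an opening and $1$ as a closing bracket: repeatedly join by an \emph{arc} a $2$ and a later $1$ that are adjacent among the letters not yet matched. The unmatched letters read $1^p2^q$, and none lies under an arc. Put $\varepsilon(\mathbf w)=q$. Changing the leftmost unmatched $2$ to $1$ keeps the arcs and turns $1^p2^q$ into $1^{p+1}2^{q-1}$. Doing this $q$ times gives the word $\mathbf w^\sharp$ in which all unmatched $2$'s have become $1$'s; for example $\varepsilon(12212)=2$ and $(12212)^\sharp=11211$. For fixed $q$ the map $\mathbf w\mapsto\mathbf w^\sharp$ is injective on $\{\varepsilon=q\}$: change the last $q$ unmatched $1$'s back. Moreover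
\begin{equation}\label{eq:suffix}
\varepsilon(\mathbf w)=0\iff\text{every suffix of $\mathbf w$ has at most as many $2$'s as $1$'s.}
\end{equation}
Indeed, if every $2$ is matched, the arcs inject the $2$'s of a suffix into its $1$'s. Conversely, in the suffix starting at an unmatched $2$ every $1$ is matched with a later $2$ of the suffix, so the $2$'s are in excess.

On the span of the words of a fixed length let $e^{(k)}\mathbf w$ be the sum of the words obtained by changing $k$ letters $2$ to $1$. Put $D_{\mathbf w}=\sum_Q(-1)^{|Q|}\mathbf w_Q$, where $Q$ runs over sets of arcs and $\mathbf w_Q$ has $(1,2)$ instead of $(2,1)$ at the arcs in $Q$.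

\begin{lemma}\label{lem:words}
$e^{(k)}D_{\mathbf w}=0$ for $k>\varepsilon(\mathbf w)$, and $e^{(q)}D_{\mathbf w}=D_{\mathbf w^\sharp}$ for $q=\varepsilon(\mathbf w)$.
\end{lemma}

\begin{proof}
View words as pure tensors. Then $\sum_k\beta^ke^{(k)}$ is the tensor power of the map $2\mapsto2+\beta\cdot1$, $1\mapsto1$, and $D_{\mathbf w}$ is the tensor product of the unmatched letters and of $2\otimes1-1\otimes2$ at each arc. The latter is fixed, since $(2+\beta1)\otimes1-1\otimes(2+\beta1)=2\otimes1-1\otimes2$. So only the $q$ unmatched $2$'s are affected.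
\end{proof}

The row operators act with signs, which can be removed. Suppose commuting operators $\eta_s$ change a $2$ at place $s$ to $1$ up to sign and kill words with a $1$ at $s$. Define $\operatorname{sgn}(\mathbf w)=\pm1$ by $\prod_{s:\,\mathbf w_s=2}\eta_s\,\mathbf w=\operatorname{sgn}(\mathbf w)\,1\cdots1$. If $\eta_s\mathbf w=\pm\mathbf w'$, then $\operatorname{sgn}(\mathbf w)=\pm\operatorname{sgn}(\mathbf w')$ with the same sign, so $\eta_s(\operatorname{sgn}(\mathbf w)\mathbf w)=\operatorname{sgn}(\mathbf w')\mathbf w'$. In the rescaled basis all signs are $+1$.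

\subsection{Periodic arrays}
The shift by $n$ in $e_0$ disappears if the tuple is continued periodically. For $b=(S_1,\dots,S_d)$ define $S_u$ for all $u\in\mathbb Z$ by $S_{u+d}=S_u+n$, and let $b(u,w)$ be $1$ if $w\in S_u$ and $0$ otherwise. Then $b(u+d,w+n)=b(u,w)$. A \emph{site} is a class of $\mathbb Z^2$ modulo $(d,n)$. See Figure~\ref{fig:array}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray!20] (-4.5,-0.5) rectangle (5.5,-2.5);
\foreach \w in {-4,...,5} {\node at (\w,0.9) {\scriptsize $\w$};}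
\node at (-5.6,0.9) {\scriptsize $w$};
\foreach \u in {0,...,6} {
  \node at (-5.6,-\u) {\scriptsize $u=\u$};
  \foreach \w in {-4,...,5} {\draw (\w,-\u) circle (0.17);}}
\foreach \u/\w in {0/-4,0/-3,0/0,0/1,0/2,0/3,0/4,0/5,1/-1,1/0,1/2,1/3,1/4,1/5,2/-2,2/-1,2/2,2/3,2/4,2/5,3/1,3/2,3/4,3/5,4/0,4/1,4/4,4/5,5/3,5/4,6/2,6/3} {\fill (\w,-\u) circle (0.17);}
\foreach \u/\w in {0/-4,2/-2,4/0,6/2} {\draw (\w-0.36,-\u-0.36) rectangle (\w+1.36,-\u+0.36);}
\end{tikzpicture}
\caption{The periodic array for $n=d=2$ and the pair of partitions $((1,1),(2,2))$. Filled dots are the entries $b(u,w)=1$, the shaded rows are $S_1$ and $S_2$, and the picture is invariant under $(u,w)\mapsto(u+2,w+2)$. The row words $u=0,1$ are $1121$ and $21$; the column words $w=0,1$ are $21$ and $1121$. The boxed entries are those removed in the first step of the proof of Lemma~\ref{lem:count}.}\label{fig:array}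
\end{figure}

For $d\ge2$ the \emph{row word} $u$ compares rows $u,u+1$ and is read with $w$ increasing: the letter at $w$ is $1$ if $(b(u,w),b(u+1,w))=(1,0)$, it is $2$ if this pair is $(0,1)$, and otherwise there is no letter. The \emph{column word} $w$ compares columns $w,w+1$ and is read with $u$ increasing: the letter at $u$ is $2$ if $(b(u,w),b(u,w+1))=(1,0)$, it is $1$ if this pair is $(0,1)$, and otherwise there is no letter. These words are finite, because rows are full for $w\gg0$ and empty for $w\ll0$, while columns are empty for $u\gg0$ and full for $u\ll0$. Let $\varepsilon_u(b)$ and $\varepsilon'_w(b)$ be their values of $\varepsilon$; they depend only on $u$ mod $d$ and $w$ mod $n$. The sites involved in different letters of one word are distinct, by $d\ge2$ for row words and by $n\ge2$ for column words. Fixing everything in $b$ except the values of the letters of one given word defines a finite \emph{block} of basis elements, in bijection with the words of a fixed length.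

The summands of $e_i$ change single $2$'s to $1$'s in the row word $u=i$, up to sign; for $i=0$ note that $(0,w)$ and $(d,w+n)$ are the same site. For $0\le j\le n-1$ let $\partial_j^{(k)}\colon\mathcal T_d\to\mathcal T_d$ be the transpose $\varphi\mapsto\varphi\circ f_j^{(k)}$. The pairs of sites in the column word $j$ are the pairs $(a,w),(a,w+1)$ with $1\le a\le d$ and $w\equiv j$. So by Section~\ref{ssec:columns}, $\partial_j^{(k)}p_b$ is the sum of the $p_{b'}$ with $k$ letters $2$ of the column word $j$ changed to $1$, with coefficients $+1$. Each change moves a particle from $w$ to $w+1$, so $E$ drops by $k$. By \eqref{eq:col},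
\begin{equation}\label{eq:partial}
[\partial_j^{(k)}\varphi]=\bar\partial_j^{(k)}[\varphi].
\end{equation}
Let $\mathrm{Cyl}\subseteq\mathcal B$ be the set of tuples whose partitions $\lambda^a_k=k-1-s_k(S_a)$ form a cylindric tuple, and $\mathrm{Cyl}_E$ its part of degree $E$. For $d=1$, $\mathrm{Cyl}=\mathcal B$.

\begin{lemma}\label{lem:cyl}
Let $d\ge2$ and $b\in\mathcal B$. Then $b\in\mathrm{Cyl}$ if and only if $\varepsilon_u(b)=0$ for all $u$.
\end{lemma}

\begin{proof}
For Maya diagrams $A,B$ and $j\ge0$, the inequality $\#A_{<m}\le j+\#B_{<m}$ holds for all $m$ if and only if $a_{k+j}\ge b_k$ for all $k\ge1$. Indeed, if $a_{k+j}<b_k$, then $m=b_k$ gives $\#A_{<m}\ge k+j>j+\#B_{<m}$. Conversely, if $l=\#A_{<m}>j$, then $b_{l-j}\le a_l<m$, so $\#B_{<m}\ge l-j$.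

In the suffix $w\ge m$ of the row word $u$, the number of $2$'s minus the number of $1$'s is $H_{S_u}(m)-H_{S_{u+1}}(m)$. By \eqref{eq:suffix} and \eqref{eq:holes}, $\varepsilon_u(b)=0$ means $\#(S_u)_{<m}\le\operatorname{ch}(S_u)-\operatorname{ch}(S_{u+1})+\#(S_{u+1})_{<m}$ for all $m$. For $1\le u<d$ the charges are $0$, and the condition is $s_k(S_u)\ge s_k(S_{u+1})$, that is, $\lambda^u\subseteq\lambda^{u+1}$. For $u=0$ the row $S_0=S_d-n$ has charge $n$, and the condition is $s_{k+n}(S_d)-n\ge s_k(S_1)$, that is, $\lambda^d_{k+n}\le\lambda^1_k$.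
\end{proof}

\subsection{One order for rows and columns}\label{ssec:order}
We need the vectors $D_{\mathbf w}$ to be triangular, for all row words and all column words, with respect to a single order. Swapping the letters at an arc moves two particles between the diagonals of a rectangle, which is detected by summing $uw$ over occupied sites. This function is not periodic, but $\kappa(u,w)^2$ with $\kappa(u,w)=nu-dw$ is, and it has the mixed term $-2nd\,uw$. Let $\nu(b)$ be the sum of $\kappa^2$ over the sites occupied in $b$ and empty in $(o,\dots,o)$, minus the sum of $\kappa^2$ over the sites empty in $b$ and occupied in $(o,\dots,o)$. Fix a total order $\prec$ on the basis of $\mathcal F_{\mathrm{tot}}^{\otimes d}$ such that $\nu(b)<\nu(b')$ implies $b\prec b'$.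

\emph{Row arc}: a $2$ at $w$ and a $1$ at $w'>w$ in rows $u,u+1$. The swap replaces the occupied sites $(u+1,w),(u,w')$ by $(u,w),(u+1,w')$. As $\kappa(u+1,\cdot)^2-\kappa(u,\cdot)^2=2n\kappa(u,\cdot)+n^2$, the change of $\nu$ is $2n(\kappa(u,w')-\kappa(u,w))=-2nd(w'-w)<0$.

\emph{Column arc}: a $2$ at $u$ and a $1$ at $u'>u$ in columns $w,w+1$. The swap replaces $(u,w),(u',w+1)$ by $(u,w+1),(u',w)$. As $\kappa(\cdot,w+1)^2-\kappa(\cdot,w)^2=-2d\kappa(\cdot,w)+d^2$, the change is $2d(\kappa(u',w)-\kappa(u,w))=2nd(u'-u)>0$.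

Changes at different arcs involve different sites and add up. So in a row block, after rescaling by $\operatorname{sgn}$, we have $D_{\mathbf w}=\mathbf w+(\prec\text{-smaller terms})$, and the $D_{\mathbf w}$ form a basis of the block. For the column word $j$ and $b\in\mathcal B$ we obtain $D^j_b\in\mathcal T_{d,E(b)}$ with $D^j_b=p_b+\sum\pm p_{b'}$, $b'\succ b$. The opposite directions are what we need, since rows act on vectors and columns on functionals.

\subsection{Three lemmas on cylindric tuples}

\begin{lemma}\label{lem:span}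
The $\prec$-maximal term of any nonzero $v\in Y_d$ lies in $\mathrm{Cyl}$. For $b'\in\mathcal B\setminus\mathrm{Cyl}$, the element $p_{b'}$ is congruent modulo $Y_d^\perp$ to a combination of the $p_b$ with $b\in\mathrm{Cyl}$, $b\succ b'$, $E(b)=E(b')$.
\end{lemma}

\begin{proof}
For $d=1$ there is nothing to prove. Let $d\ge2$, let $b_0$ be the maximal term of $v$ and fix $i$. The $e_i^{(k)}$ preserve the blocks of the row word $i$, so they kill the component $v_0=\sum y_{\mathbf w}D_{\mathbf w}$ of $v$ in the block of $b_0$. Let $q=\max\{\varepsilon(\mathbf w):y_{\mathbf w}\ne0\}$. By Lemma~\ref{lem:words}, $e_i^{(q)}v_0=\sum_{\varepsilon(\mathbf w)=q}y_{\mathbf w}D_{\mathbf w^\sharp}$, which is nonzero because the $\mathbf w^\sharp$ are distinct and the $D$'s are independent. Hence $q=0$. By triangularity $b_0$ is the largest $\mathbf w$ with $y_{\mathbf w}\ne0$, so $\varepsilon_i(b_0)=0$. Lemma~\ref{lem:cyl} gives $b_0\in\mathrm{Cyl}$.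

Let $\mathrm{Lead}\subseteq\mathrm{Cyl}_E$ be the set of maximal terms of nonzero vectors of $Y_{d,E}$, and take the reduced echelon basis $v_b=b+\sum_{b'\prec b,\,b'\notin\mathrm{Lead}}v_b(b')\,b'$, $b\in\mathrm{Lead}$. For $b'\notin\mathrm{Lead}$ of degree $E$ the functional $p_{b'}-\sum_{b\in\mathrm{Lead}}v_b(b')p_b$ kills every $v_b$, so it lies in $Y_d^\perp$, and only $b\succ b'$ occur.
\end{proof}

For the induction on $E$ the operation $\sharp$ on column words must not leave $\mathrm{Cyl}$.

\begin{lemma}\label{lem:stable}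
If $b\in\mathrm{Cyl}$ and $b'$ is obtained by changing the leftmost unmatched $2$ of a column word to $1$, then $b'\in\mathrm{Cyl}$.
\end{lemma}

\begin{proof}
The charges do not change, so let $d\ge2$ and consider rows $u,u+1$. In the periodic array the moved particle appears once in each row of one class mod $d$, so at most one particle of this pair of rows moves, say from $(\xi,w)$ to $(\xi,w+1)$ with $\xi\in\{u,u+1\}$. By periodicity it is the leftmost unmatched $2$ of the column word $w$. The table shows how the letters of the row word $u$ at $w,w+1$ change, according to the entries of the other row in these columns; a dot means no letter.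
\[
\begin{array}{c|cccc}
\text{other row}&(0,0)&(1,1)&(0,1)&(1,0)\\\hline
\xi=u&1\,\cdot\to\cdot\,1&\cdot\,2\to2\,\cdot&12\to\cdot\,\cdot&\cdot\,\cdot\to21\\
\xi=u+1&2\,\cdot\to\cdot\,2&\cdot\,1\to1\,\cdot&21\to\cdot\,\cdot&\cdot\,\cdot\to12
\end{array}
\]
In the first two columns the word is unchanged. Deleting an adjacent $12$ or $21$ preserves \eqref{eq:suffix}, because each suffix of the new word has the same excess of $2$'s as some suffix of the old one. Inserting $21$ before a suffix $\mathbf s$ creates only one suffix with a new excess, namely $1\mathbf s$, which is harmless. Inserting $12$ could destroy \eqref{eq:suffix}, but this case does not occur: rows $u$ and $u+1$ would both carry the letter $2$ in the column word $w$, and an arc from $u$ would cover the unmatched letter at $u+1$. So the $2$ at $u$ would be unmatched and further left.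
\end{proof}

\begin{lemma}\label{lem:count}
The number of $b\in\mathrm{Cyl}_E$ with $\varepsilon'_w(b)=0$ for all $w$ is at most $p(E/n)$.
\end{lemma}

\begin{proof}
Put $\mathsf N(U,w)=\#\{u\ge U:b(u,w)=1\}<\infty$. In the suffix $u\ge U$ of the column word $w$ the excess of $2$'s is $\mathsf N(U,w)-\mathsf N(U,w+1)$, so by \eqref{eq:suffix} the column condition reads
\begin{equation}\label{eq:C}
\mathsf N(U,w)\le\mathsf N(U,w+1)\qquad\text{for all }U,w .
\end{equation}
Let $\mathcal X$ be the set of $b\in\mathrm{Cyl}$ satisfying \eqref{eq:C}. We peel off from $b\in\mathcal X$ an $n\times\mu$ rectangle and stay in $\mathcal X$.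

Let $\mu=\lambda^d_1$ and $\alpha=-\mu=\min S_d$. As $\lambda^a\subseteq\lambda^d$, we have $S_u\subseteq[\alpha,\infty)$ for $u\ge1$ and $S_u\subseteq[\alpha+n,\infty)$ for $u>d$. For $0\le k<n$, \eqref{eq:C} gives $\mathsf N(d,\alpha+k)\ge\mathsf N(d,\alpha)\ge1$, and only the row $u=d$ can contribute. So $[\alpha,\alpha+n)\subseteq S_d$, that is, $\lambda^d_1=\dots=\lambda^d_n=\mu$.

Let $\tilde b$ correspond to $(\bar\lambda,\lambda^1,\dots,\lambda^{d-1})$, where $\bar\lambda_k=\lambda^d_{k+n}$. Then $E(\tilde b)=E(b)-n\mu$, and $b$ is determined by $\tilde b$ and $\mu$. The tuple $\tilde b$ is cylindric: for $d\ge2$ we have $\bar\lambda\subseteq\lambda^1$ because $b$ is cylindric, and $\lambda^{d-1}_{k+n}\le\lambda^d_{k+n}=\bar\lambda_k$. The first part $\tilde\mu$ of its last partition satisfies $\tilde\mu\le\mu$.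

We check \eqref{eq:C} for $\tilde b$. The diagram of $\bar\lambda$ is $(S_d\setminus[\alpha,\alpha+n))-n$. So $\tilde b(u,w)=b^\circ(u-1,w)$, where $b^\circ$ is $b$ with the entries at $(d+dr,\alpha+nr+k)$, $r\in\mathbb Z$, $0\le k<n$, removed, and it suffices to check \eqref{eq:C} for $b^\circ$. Column $w$ loses exactly one entry, in row $d+d\,r(w)$ with $r(w)=\lfloor(w-\alpha)/n\rfloor$. If $r(w)=r(w+1)$, both sides of \eqref{eq:C} drop by the same amount. Otherwise, by periodicity, we may take $w=\alpha-1$; the removed entries are in row $0$ of column $\alpha-1$ and in row $d$ of column $\alpha$. Both sides drop by the same amount unless $1\le U\le d$, and then $\mathsf N(U,\alpha-1)=0$, so the left side for $b^\circ$ is $0$. Thus $\tilde b\in\mathcal X$.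

Iterating gives $\mu_1\ge\mu_2\ge\dots\ge0$ with $n\sum_k\mu_k\le E(b)$. Let $l$ be the number of nonzero $\mu_k$. After $l$ steps the largest partition of the tuple is empty, so the tuple is $(o,\dots,o)$. Hence $(\mu_k)$ is a partition of $E/n$, and $b$ is recovered from it by reversing the steps.
\end{proof}

In Figure~\ref{fig:array} the steps are $((1,1),(2,2))\mapsto(\varnothing,(1,1))\mapsto(\varnothing,\varnothing)$, with $(\mu_k)=(2,1)$.

\section{The cylindric basis}\label{sec:basis}

\begin{proposition}\label{prop:basis}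
For every $d\ge1$ the elements $[p_b]=\tau_{S_1}\cdots\tau_{S_d}$, $b\in\mathrm{Cyl}$, form a basis of $\mathcal A_d$, and $\widetilde P_d=Y_d^\perp$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:span} the classes of the $p_b$, $b\in\mathrm{Cyl}$, span $\mathcal T_d/Y_d^\perp$, and by Corollary~\ref{cor:inP}(c) this space surjects onto $\mathcal T_d/\widetilde P_d\cong\mathcal A_d$. Once the $[p_b]$ are independent, the surjection is an isomorphism and $\widetilde P_d=Y_d^\perp$. We prove independence in degree $E$ by induction on $E$; there is nothing to prove for $E<0$.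

Let $X=\bigoplus_{b\in\mathrm{Cyl}_E}\Bbbk p_b$, let $\Pi\colon X\to\mathcal A_{d,E}$, $\varphi\mapsto[\varphi]$, which is onto, and put
\[
X_0=\{\varphi\in X:\bar\partial_j^{(k)}[\varphi]=0\ \text{ for all } j \text{ and all }k\ge1\}.
\]
The space $X$ is not stable under the $\partial_j^{(k)}$, and the vectors $D^j_b$ need not lie in it. This is repaired by straightening. Fix $j$ and let $b\in\mathrm{Cyl}$ have any degree. By Section~\ref{ssec:order}, Lemma~\ref{lem:span} and $Y_d^\perp\subseteq\widetilde P_d$,
\begin{equation}\label{eq:straight}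
[D^j_b]=[p_b]+\big(\text{a combination of }[p_{b''}],\ b''\in\mathrm{Cyl},\ b''\succ b,\ E(b'')=E(b)\big).
\end{equation}
So there are $\bar D_b\in X$, $b\in\mathrm{Cyl}_E$, of the form $p_b+(\succ\text{-larger terms})$, with $[\bar D_b]=[D^j_b]$; they form a basis of $X$.

\emph{Claim: the $\prec$-minimal term $b_0$ of any nonzero $\varphi\in X_0$ has $\varepsilon'_j(b_0)=0$ for every $j$.} Write $\varphi=\sum y_b\bar D_b$; the smallest $b$ with $y_b\ne0$ is $b_0$. Let $q=\max\{\varepsilon'_j(b):y_b\ne0\}$ and suppose $q>0$. By \eqref{eq:partial} and Lemma~\ref{lem:words}, applied in each block of the column word $j$,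
\[
0=\bar\partial_j^{(q)}[\varphi]=\sum_by_b\,[\partial_j^{(q)}D^j_b]=\sum_{\varepsilon'_j(b)=q}y_b\,[D^j_{b^\sharp}]\in\mathcal A_{d,E-q}.
\]
The $b^\sharp$ are distinct, since $b^\sharp$ lies in the block of $b$ and $\sharp$ is injective on $\{\varepsilon=q\}$ in each block. They lie in $\mathrm{Cyl}_{E-q}$ by Lemma~\ref{lem:stable} applied $q$ times. By induction the $[p_{b'}]$, $b'\in\mathrm{Cyl}_{E-q}$, are independent, and by \eqref{eq:straight} so are the $[D^j_{b'}]$. Hence $y_b=0$ whenever $\varepsilon'_j(b)=q$, a contradiction. So $q=0$, which proves the claim.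

The dimension of $X_0$ is the number of minimal terms of its nonzero vectors, so the claim and Lemma~\ref{lem:count} give $\dim X_0\le p(E/n)$. On the other hand $X_0=\Pi^{-1}(\mathrm{Inv})$, where $\mathrm{Inv}\subseteq\mathcal A_{d,E}$ is the subspace killed by all $\bar\partial_j^{(k)}$, $k\ge1$. By \eqref{eq:CA} and \eqref{eq:col}, $\mathrm{Inv}$ contains $\mathcal C_E$, of dimension $p(E/n)$. Since $\Pi$ is onto, $\dim X_0\ge\dim\ker\Pi+p(E/n)$. Hence $\ker\Pi=0$.
\end{proof}

This is the reason for working with $\mathcal O$ rather than $\mathcal O_{SL}$: the lower bound comes from the polynomials in the $c_m$, which are killed in $\mathcal O_{SL}$. There the $[p_b]$ are no longer independent, as $\tau_{(2)}-\tau_{(1,1)}=c_1$ shows for $n=2$.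

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{$J$ is the kernel.} Both $J$ and the kernel are graded by $d$ and vanish in degree $0$. Let $d\ge1$. Proposition~\ref{prop:basis} and Lemma~\ref{lem:inJ} give $\widetilde P_d=Y_d^\perp\subseteq\widetilde J_d$, so $P\subseteq J$. With $I_{Pl}\subseteq P$ (Corollary~\ref{cor:inP}(b)) we get
\begin{equation}\label{eq:JP}
J=P+(\sigma_{k,S'}).
\end{equation}
By \eqref{eq:CA},
\[
\Phi(J_d)=\sum_{k,S'}\chi_k\tau_{S'}\mathcal A_{d-1}y^d=\sum_k\chi_k\mathcal A_dy^d=\mathfrak c\mathcal A_d\,y^d .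
\]
Since $\mathcal O_{SL}=\mathcal O/\mathfrak c\mathcal O$, an element $f\in R_d$ maps to $0$ in $\mathcal O_{SL}[y]$ if and only if $\Phi(f)\in(\mathcal A_d\cap\mathfrak c\mathcal O)y^d$. By Lemma~\ref{lem:det}(b) this means $\Phi(f)\in\Phi(J_d)$, that is, $f\in J_d+P_d=J_d$. The ring $\mathcal O_{SL}[y]$ is a domain, so $J$ is prime.

\emph{$J=I(\mathbf{Gr}_{SL_n})$.} One inclusion is Corollary~\ref{cor:inP}(a). The ideal $I(\mathbf{Gr}_{SL_n})$ is homogeneous, because Pl\"ucker vectors may be rescaled and $\bar\Bbbk$ is infinite. Let $f\in R_d$ vanish on $\mathbf{Gr}_{SL_n}$ and let $f_1y^d$ be its image in $\mathcal O_{SL}[y]$. We must show $f_1=0$. The generic $g$ is an infinite series and does not define a point of $\mathbf{SGr}$, so we evaluate at polynomial matrices and show that there are enough of them.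

Let $\hat g\in SL_n(\bar\Bbbk[t^{-1}])$ with $\hat g\equiv1$ mod $t^{-1}$, and $L=\hat g\bar F_0$, so $TL\subseteq L$. As $\hat g^{\pm1}$ are polynomial in $t^{-1}$, $z^N\bar F_0\subseteq L\subseteq z^{-N}\bar F_0$ for large $N$. Let $\operatorname{pr}\colon\bar\Bbbk((z))\to\bar F_0$ be the projection killing the $v_w$ with $w<0$. The maps $\hat g^{\pm1}$ preserve $\ker\operatorname{pr}$, so $\operatorname{pr}\hat g$ and $\operatorname{pr}\hat g^{-1}$ are mutually inverse on $\bar F_0$, and $\operatorname{pr}$ maps $L$ isomorphically onto $\bar F_0$. It is the identity on $z^N\bar F_0$. Hence $\dim L/z^N\bar F_0=N$, and $L$ is a point of $\mathbf{Gr}_{SL_n}$. The vectors $\hat gv_i=v_i+(\text{lower terms})$, $0\le i<N$, are independent modulo $z^N\bar F_0$, so they form a basis of $L/z^N\bar F_0$, and $p_S(L)=\tau_S(\hat g)$ for $\mathbb Z_{\ge N}\subseteq S\subseteq\mathbb Z_{\ge-N}$. As $N$ may be taken arbitrarily large, this holds for all $S$. Since all $c_m$ vanish at $\hat g$, we get $f_1(\hat g)=0$.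

Now $f_1$ is a polynomial in the $x^{(l)}_{ab}$ with $(a,b)\ne(1,1)$ and $l<m$, for some $m$. Assign arbitrary values in $\bar\Bbbk$ to these variables, and choose the values of $x^{(1)}_{11},\dots,x^{(m-1)}_{11}$ successively so that $c_1=\dots=c_{m-1}=0$. With $s=t^{-1}$ this is a matrix in $SL_n(\bar\Bbbk[s]/(s^m))$ congruent to $1$ mod $s$. Over a local ring $SL_n$ is generated by elementary matrices: the first column has a unit entry, so row operations make the $(2,1)$ entry a unit and then the $(1,1)$ entry $1$, after which one clears the first row and column and inducts. Elementary matrices lift to $\bar\Bbbk[s]$, so our matrix lifts to some $\hat g\in SL_n(\bar\Bbbk[s])$, and $\hat g\equiv1$ mod $s$. Thus $f_1$ vanishes at all values of its variables, and $f_1=0$ because $\bar\Bbbk$ is infinite. Hence $f\in J$.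
\end{proof}

\begin{remark}\label{rem:list}
The ideal $J$ does not depend on how the Pl\"ucker relations are listed, provided the list generates the relations \eqref{eq:plucker}. If $I_{Pl}\subseteq I'\subseteq P$, then $I'+(\sigma_{k,S'})=J$ by \eqref{eq:JP}. This applies to the ideal $I'$ generated, for all $N$, by all polynomial relations among the maximal minors of a generic $2N\times N$ matrix: it contains $I_{Pl}$ by Corollary~\ref{cor:inP}(a), and it lies in $P$ because the $\tau_S$ with $\mathbb Z_{\ge N}\subseteq S\subseteq\mathbb Z_{\ge-N}$ are the maximal minors of the matrix $(G_{w,i})_{-N\le w<N,\,0\le i<N}$.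
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Part (2) over a field.} Under $R_d/P_d\cong\mathcal A_d$ the space $J_d/P_d$ corresponds to $\mathfrak c\mathcal A_d$, so $(R/J)_d\cong\mathcal A_d/\mathfrak c\mathcal A_d\cong\varpi(\mathcal A_d)$ as graded spaces. By Lemma~\ref{lem:det}(c) its Hilbert series is that of $\mathcal A_d$ divided by that of $\mathcal C$, which is $\prod_m(1-q^{nm})^{-1}$. By Proposition~\ref{prop:basis} the series of $\mathcal A_d$ is $\sum_{b\in\mathrm{Cyl}}q^{E(b)}$.

\emph{Parts (1) and (2) in general.} The generators have integer coefficients, so $R_K/J_K=(R_{\mathbb Z}/J_{\mathbb Z})\otimes K$. Each $(R_{\mathbb Z}/J_{\mathbb Z})_{d,E}$ is a finitely generated abelian group whose dimension after tensoring with a field is the same for $\mathbb Q$ and all $\mathbb F_p$, by the case just proved. So it has no torsion and is free, of the rank given in (2). Hence $R_K/J_K$ is free and (2) holds. By Lemma~\ref{lem:eigen} and Corollary~\ref{cor:inP}(b), $J_{\mathbb Z}$ maps to $0$ in $\mathcal O_{SL,\mathbb Z}[y]$.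 The induced map $(R_{\mathbb Z}/J_{\mathbb Z})_{d,E}\to(\mathcal O_{SL,\mathbb Z})_E$ of finitely generated free abelian groups is injective after tensoring with any field, by Theorem~\ref{thm:A}. So all diagonal entries of its Smith normal form are $\pm1$, and it is split injective. It stays injective after tensoring with $K$, which gives $J_K=\ker(R_K\to\mathcal O_{SL,K}[y])$. If $K$ is a domain, or reduced, so is the polynomial ring $\mathcal O_{SL,K}[y]$, and $J_K$ is prime, or radical. The converses hold because $K=(R_K/J_K)_0$ is a subring of $R_K/J_K$.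

\emph{Part (3).} The ideal $P$ is prime because $\mathcal O[y]$ is a domain, and $J=P+(\sigma_{k,S'})$ is \eqref{eq:JP}. We have $P_0=0$ and $P_1=Y_1^\perp=0$. For $d\ge2$, $Y_{d,E}$ is the common kernel of the functionals $\langle b'|e_i^{(k)}$, $k\ge1$, of degree $E$, so these functionals span $Y_d^\perp=\widetilde P_d$ by finite-dimensional duality. By Lemma~\ref{lem:functionals} the image of each in $R_d$ is $0$ or, up to sign, a monomial times some $Q_{A,B}$ or $Q^T_{A,B}$, and these quadrics lie in $P_2$ by Corollary~\ref{cor:inP}(b). Hence $P$ is generated by quadrics.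
\end{proof}

\begin{thebibliography}{9}

\bibitem{HP}
Hodge and Pedoe, \emph{Methods of Algebraic Geometry}, II.

\bibitem{MWY}
Dinakar Muthiah, Alex Weekes, Oded Yacobi, \emph{The equations defining affine Grassmannians in type A and a conjecture of Kreiman, Lakshmibai, Magyar, and Weyman}, arXiv:1708.06076 (2017).

\end{thebibliography}
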